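# Rational Poincaré series in strongly dependent expansions of $\mathbb{Q}_p$

## Three theorems on definable sets

Fix a prime $p$. An *expansion of the $p$-adic field* is a first-order structure $\mathcal M$ on $\mathbb Q_p$ that expands $(\mathbb Q_p;+,\cdot)$. "Definable" means definable in $\mathcal M$ with parameters. For $A\subseteq\mathbb Z_p^n$ and $m\ge 0$ let $N_m(A)$ be the number of elements of $(\mathbb Z/p^m\mathbb Z)^n$ that are reductions mod $p^m$ of points of $A$, and put $P_A(T)=\sum_{m\ge0}N_m(A)T^m$, the *Poincaré series* of $A$.

In the three theorems $\mathcal M$ is an expansion of the $p$-adic field that is strongly dependent, or merely strong (definitions in the next section). Write $\mathbb N=\{0,1,2,\dots\}$.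

**Theorem 1.** For every definable $A\subseteq\mathbb Z_p^n$, the series $P_A(T)$ is a rational function. It is a finite $\mathbb Z$-linear combination of series
$$p^{a_0}T^{b_0}\prod_i\bigl(1-p^{a_i}T^{b_i}\bigr)^{-1}$$
with $b_0\ge0$, $b_i\ge1$ for $i\ge1$, and $0\le a_i\le nb_i$ for all $i\ge0$.

**Theorem 2.** If $A\subseteq\mathbb N^r\times\mathbb Z_p^n$ is definable, with fibres $A_\gamma\subseteq \mathbb Z_p^n$, then $\sum_{m\in\mathbb N,\ \gamma\in\mathbb N^r}N_m(A_\gamma)T^mZ^\gamma$ is rational, with denominator a product of factors $1-p^aT^bZ^c$, where $(b,c)\in\mathbb N^{1+r}\setminus\{0\}$ and $0\le a\le nb$.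

**Theorem 3.** Let $X\subseteq\mathbb Q_p$ be definable, and suppose that its boundary $\mathrm{bd}(X)=\mathrm{cl}(X)\setminus\mathrm{int}(X)$ has empty interior (for example, $X$ is a Boolean combination of definable open sets). Then $\mathrm{bd}(X)$ is finite and $X$ is definable in $(\mathbb Q_p;+,\cdot)$. In particular every definable closed set with empty interior is finite.

In Theorem 2, $\mathbb N$ is the nonnegative part of the value group, which is interpretable in the field, as recalled below. Theorem 1 answers a question from Koki Okura, "Distal Expansions of the Integers and the $p$-adic Fields", arXiv:2603.19786 (2026): must a strongly dependent expansion of the $p$-adic field have rational Poincaré series? The answer is yes.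

## Residue counts, patterns, and the threshold $\aleph_0$

**The series.** Three examples. For $A=\mathbb Z_p$ we have $N_m=p^m$ and $P_A=1/(1-pT)$. For $A=\{0\}$, $P_A=1/(1-T)$. For $A=\{p^z\mid z\in\mathbb N\}$ the residues mod $p^m$ are $1,p,\dots,p^{m-1},0$, so $N_m=m+1$ and $P_A=1/(1-T)^2$.

**The rank.** Here $x$ is a single variable. $\mathcal M$ is *strongly dependent* if there is no *ict-pattern of depth $\aleph_0$*: no formulas $\varphi_i(x;y_i)$ ($i<\omega$) and parameters $b_{i,q}$ ($i,q<\omega$) in an elementary extension such that for every $\eta:\omega\to\omega$ the set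
$$\{\varphi_i(x;b_{i,\eta(i)})\}_i\cup\{\neg\varphi_i(x;b_{i,q}):q\neq\eta(i)\}_i$$
is consistent. Equivalently, the dp-rank is less than $\aleph_0$. $\mathcal M$ is *strong* (Adler), i.e. has burden $<\aleph_0$, if there is no *inp-pattern of depth $\aleph_0$*: every path $\{\varphi_i(x;b_{i,\eta(i)})\}_i$ consistent, and each row $\{\varphi_i(x;b_{i,q})\}_q$ $k_i$-inconsistent for some $k_i$.

For a toy pattern, take the set of all functions $\omega\to\omega$ with the relations $E_i(x,y)$: $x(i)=y(i)$. Let $\varphi_i(x;y)$ be $E_i(x,y)$ and let $b_{i,q}$ be the constant function $q$. The path $\eta$ is realized by $x=\eta$, and $x(i)$ cannot equal both $q$ and $q'\ne q$. So this is both an ict-pattern and an inp-pattern of depth $\aleph_0$: infinitely many coordinates of one element $x$, read independently of each other.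

**What was given.** Denef: every subset of $\mathbb Z_p^n$ definable in $(\mathbb Q_p;+,\cdot)$ has rational Poincaré series. Every dp-minimal expansion of the $p$-adic field is P-minimal (Simon–Walsberg), and P-minimal expansions have the rationality of the Poincaré series (Kovacsics–Leenknegt). With $p^{\mathbb Z}=\{p^z\mid z\in\mathbb Z\}$, the structure $(\mathbb Q_p;+,\cdot,p^{\mathbb Z})$ has dp-rank $\aleph_0$ and rational Poincaré series (Denef). So the converse of our result fails.

The threshold cannot be raised. Let $R=\{2^n\mid n\in\mathbb N\}$ and $p^R=\{p^r\mid r\in R\}$. Okura's question recalls that $(\mathbb Q_p;+,\cdot,p^{\mathbb Z},p^R)$ is distal, hence NIP, of dp-rank $\aleph_0$, and that $P_{p^R}$ is not rational. The last point can be checked at the board. For $m\ge1$ the residues mod $p^m$ are $0$ and the $p^{2^n}$ with $2^n<m$, so $N_m=1+\#\{n:2^n<m\}$, and $N_0=1$. Hence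
$$(1-T)P_{p^R}(T)=1+\sum_{n\ge0}T^{2^n+1}.$$
The coefficients of a rational series eventually satisfy a linear recurrence of some fixed order $d$, so $d$ consecutive zeros far out force zeros ever after. Here there are arbitrarily long runs of zeros and infinitely many ones, so the series is not rational. Thus "dp-rank $<\aleph_0$" cannot be weakened to "dp-rank $\le\aleph_0$", even among distal structures.

**Notation.** $K=\mathbb Q_p$, $O=\mathbb Z_p$, and $v:K^\times\to\Gamma=\mathbb Z$ is the valuation, $v(0)=\infty$. The ring $O$ is definable in the field: for $p$ odd, $x\in O$ iff $1+px^2$ is a square; for $p=2$, iff $1+8x^2$ is a square. So $\Gamma=K^\times/O^\times$, with its addition and order, is interpretable. We treat $\Gamma$ as a sort, pulling its variables back along $v$, and identify $\mathbb N$ with $\Gamma_{\ge0}$. A *ball of level $k$* is a coset $a+p^kO=\{x:v(x-a)\ge k\}$. Its *parent* is the ball of level $k-1$ containing it. Two balls are disjoint or nested. A set is *Presburger* if it is definable in $(\mathbb Z;+,<)$. In a *definable family* $(E_t)$ the index $t$ ranges over a definable set of tuples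 from $K$ and $\Gamma$, and membership of $x$ in $E_t$ is definable in $(t,x)$.

## The squares in $\mathbb Z_p$, counted through maximal balls

Let $p$ be odd and $A=\{x^2:x\in\mathbb Z_p\}$. For $m\ge1$ put $D=A+p^mO$, so that $N_m$ is the number of classes mod $p^m$ in $D$. Call a ball *full* if it lies in $D$, and count classes by grouping them into the largest full balls. A unit is a square iff its residue mod $p$ is, so for each $i$ with $2i+1\le m$ the squares of valuation $2i$ form $\frac{p-1}2$ balls of level $2i+1$. Their parents $p^{2i}O$ are not full, because nonsquares of valuation $2i<m$ are missing from $D$. There is one more maximal full ball, $p^mO$; its parent $p^{m-1}O$ contains elements of valuation $m-1$ outside $D$. A full ball of level $j\le m$ consists of $p^{m-j}$ classes, so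
$$N_m=1+\sum_{\substack{1\le j\le m\\ j\text{ odd}}}\frac{p-1}2\,p^{m-j}.$$
For $p=3$ this gives $N_1=2$, $N_2=4$ (the squares $0,1,4,7$ mod $9$) and $N_3=11$. The formula also holds for $m=0$. The index set is $\{(m,j):1\le j\le m,\ j\text{ odd}\}=(1,1)+\mathbb N(1,0)+\mathbb N(2,2)$, so summing geometric series gives
$$P_A(T)=\frac1{1-T}+\frac{p-1}2\cdot\frac{T}{(1-pT)(1-T^2)}.$$

The sensible plan is to do the same for any definable $A\subseteq\mathbb Z_p$. If $u(m,j)$ is the number of maximal full balls of level $j$ for $A+p^mO$, then $N_m=\sum_{j}u(m,j)p^{m-j}$. Two facts would finish the case $n=1$: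

1. the numbers $u(m,j)$ are bounded, so $u=\sum_{i\le N_0}1[u\ge i]$ is a finite sum of indicator functions of definable sets of pairs $(m,j)$;
2. definable subsets of $\Gamma^2$ are Presburger.

This is the point at which the plan stops in an arbitrary expansion: neither fact is automatic. Definability of $p^R$ makes $R\subseteq\Gamma$ definable, contradicting (2). For $p$ odd and $A=\{p^z\mid z\in\mathbb N\}$ the maximal full balls of $A+p^mO$, $m\ge 1$, are the $m+1$ classes $0,1,p,\dots,p^{m-1}$ themselves, so $u(m,m)=m+1$ and (1) fails. (A ball of level $m-1$ around $p^i$ with $i<m-1$ also contains $p^i+p^{m-1}\notin A+p^mO$, and $p^{m-1}O$ contains $2p^{m-1}\notin A+p^mO$.) There is also no quantifier elimination to appeal to. Everything has to come from the absence of patterns, and both (1) and (2) will come from one statement about sparse sets.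

## Forbidden sequences and digit codes

**Definition.** A sequence of formulas $(\varphi_i(x;y_i))_{i\ge1}$, with $x$ a single variable ranging over $K$, is *forbidden* if for all $n,N$ there are parameters $b_{i,q}$ ($1\le i\le n$, $1\le q\le N$) **in $\mathcal M$** such that

- (P1) $\varphi_i(x;b_{i,q})\wedge\varphi_i(x;b_{i,q'})$ is inconsistent for $q\ne q'$;
- (P2) $\bigwedge_{i\le n}\varphi_i(x;b_{i,\eta(i)})$ is satisfiable for every $\eta:[n]\to[N]$.

The formulas do not depend on $n$ and $N$; only the parameters do. Each instance of (P1) and (P2) is a first-order condition on parameters, so by compactness a forbidden sequence yields an $\omega\times\omega$ array in an elementary extension with the same properties. By (P1) its rows are $2$-inconsistent, and a realization of a path satisfies all the required negations. The array is therefore both an inp-pattern and an ict-pattern of depth $\aleph_0$. Hence a strongly dependent, or merely strong, $\mathcal M$ has no forbidden sequence. *This is the only use of the hypothesis, and from now on we assume only that $\mathcal M$ has no forbidden sequence.* In particular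 NIP is never used. Note that we work in $\mathcal M$ itself, where $\Gamma$ is really $\mathbb Z$ and $O$ is compact.

**A naive code and its failure.** How could one build a forbidden sequence from subsets of $K$? Write $x=e_1+\dots+e_n$, the summand $e_i$ taken from a set $F_i$ living at its own scale, and let $\varphi_i(x;e)$ say "the $i$-th summand of $x$ is $e$". Since the formula may not depend on $n$, it can only look at the first $i$ summands: guess $f_1\in F_1,\dots,f_{i-1}\in F_{i-1}$ so that each remainder $x-f_1-\dots-f_j$ lies in a set $W_j$ of small elements, then require that $x-f_1-\dots-f_{i-1}-e\in W_i$.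

The guesses are not unique, and this is fatal in general. Take $F_1=O$, $W_1=pO$, $W_2=p^2O$, and $e_{2,1}=0$, $e_{2,2}=p$ in $F_2$. For *every* $x\in O$ and either $e=e_{2,q}$, the guess $f_1=x-e\in O$ works: $x-f_1=e\in W_1$ and $x-f_1-e=0\in W_2$. So (P1) fails in row $2$: the error $f_1-f_1'$ of size $W_1$ in the first guess has swallowed the second digit. The remedy is to ask that two guesses agreeing to the precision of $W_i$ automatically agree to a precision $\mathbb G_0$ too fine to disturb *any* later digit. The next lemma says that this is enough.

**Lemma 4.** Let $\mathbb G$ be an abelian group, $\mathbb G_0\le\mathbb G$ a subgroup, $F_i,W_i\subseteq\mathbb G$ ($1\le i\le n$) with $W_i+\mathbb G_0=W_i$, and $e_{i,q}\in F_i$ ($1\le q\le N$), such that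

- (a) if $f,f'\in F_i\cap(g-W_i)$ for some $g\in\mathbb G$, then $f-f'\in\mathbb G_0$;
- (b) for each $i$, the $e_{i,q}$ are pairwise incongruent mod $\mathbb G_0$;
- (c) $\sum_{r>i}e_{r,\eta(r)}\in W_i$ for all $i$ and all $\eta:[n]\to[N]$ (for $i=n$: $0\in W_n$).

Let $\Phi_i(x,e)$ say: $e\in F_i$, and there are $f_j\in F_j$ ($j<i$) with $x-f_1-\dots-f_j\in W_j$ for all $j<i$ and $x-f_1-\dots-f_{i-1}-e\in W_i$. Then no $x$ satisfies both $\Phi_i(x,e_{i,q})$ and $\Phi_i(x,e_{i,q'})$ with $q\ne q'$; and for every $\eta$ some $x$ satisfies all $\Phi_i(x,e_{i,\eta(i)})$.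

**Proof.** For the second claim take $x=\sum_re_{r,\eta(r)}$ and guess $f_j=e_{j,\eta(j)}$. The remainders are $\sum_{r>j}e_{r,\eta(r)}$, which lie in $W_j$ by (c).

For the first claim let $(f_j)_{j<i}$ and $(f'_j)_{j<i}$ witness the two formulas, and put $f_i=e_{i,q}$, $f_i'=e_{i,q'}$. We show $f_j-f'_j\in\mathbb G_0$ by induction on $j\le i$. Suppose this holds for all $r<j$. Then
$$x-f_1-\dots-f_{j-1}-f_j'=\bigl(x-f_1'-\dots-f_j'\bigr)+\sum_{r<j}(f_r'-f_r)\in W_j+\mathbb G_0=W_j .$$
Also $x-f_1-\dots-f_j\in W_j$. With $g=x-f_1-\dots-f_{j-1}$ both $f_j$ and $f_j'$ lie in $F_j\cap(g-W_j)$, so $f_j-f_j'\in\mathbb G_0$ by (a). For $j=i$ we get $e_{i,q}\equiv e_{i,q'}$ mod $\mathbb G_0$, so $q=q'$ by (b). $\square$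

## Sparse families do not exist

Condition (a) asks for sets with a gap. This suggests the following notion.

**Definition.** Let $R\ge1$. A set $E\subseteq K$ is *$R$-sparse* if for some $l\in\mathbb Z$ (a *witness*): $E$ meets at least $R$ balls of level $l$, and for $a,a'\in E$, $v(a-a')\ge l$ implies $v(a-a')\ge l+R$. A set $Q\subseteq\Gamma$ is *$R$-sparse* if $|Q|\ge R$ and distinct elements of $Q$ differ by at least $R$. In both cases $R'$-sparse implies $R$-sparse for $R\le R'$.

For example, $\{1,p,\dots,p^{l-1}\}$ is $l$-sparse with witness $l$: since $v(p^i-p^j)=\min(i,j)<l$ for $i\ne j$ in this range, it meets $l$ balls of level $l$, and $v(a-a')\ge l$ only when $a=a'$. On the other hand $O$ is not $2$-sparse: if $l\le0$ it meets only one ball of level $l$, and if $l\ge1$ then $v(p^l-0)=l$. In $\Gamma$, the set $d\mathbb N$ is $d$-sparse but not $(d+1)$-sparse, and $\{2^n:2^n\ge R\}$ is $R$-sparse.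

**Lemma 5.** For every definable family $(E_t)$ of subsets of $K$ (resp. of $\Gamma$) there is $R$ such that no $E_t$ is $R$-sparse.

So the family of sets $\{1,p,\dots,p^{l-1}\}$ ($l\geq 1$) is not definable in our $\mathcal M$, and neither is $\{2^n\}\subseteq\Gamma$, because it would give the definable family of its final segments.

**Proof.** Suppose that for every $R$ some $E_t$ is $R$-sparse. We build a forbidden sequence. Fix $n$ and $N\ge2$; an array for $N=1$ is contained in one for $N=2$.

**Step 1 (case $K$: choosing the rows, last row first).** *The gap in row $i$ must exceed the total width of all later rows, so these must be chosen before it.* For $i=n,n-1,\dots,1$, in this order, put $g_i=\sum_{j>i}w_j$ (so $g_n=0$). Choose $E_{t_i}$ that is $R$-sparse with $R\ge\max(N,g_i)$, with witness $l_i$. Choose $a_{i,1},\dots,a_{i,N}\in E_{t_i}$ pairwise incongruent mod $p^{l_i}$. Let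
$$h_i=\min_{q\ge2}v(a_{i,q}-a_{i,1})<l_i,\qquad w_i=l_i-h_i\ge1 .$$

**Step 2 (case $K$: aligning the scales).** *The rows are now moved so that row $i+1$ starts at the level where row $i$ ends.* Define integers $s_1=0$ and, for $i\ge2$, $s_i$ by $s_i+h_i=s_{i-1}+l_{i-1}$. Put $H_i=s_i+h_i$ and $L_i=s_i+l_i=H_i+w_i$. Then $H_{i+1}=L_i$, so $L_{i+1}=L_i+w_{i+1}$, and $L_n=L_i+g_i$. Put
$$F_i=p^{s_i}(E_{t_i}-a_{i,1}),\quad e_{i,q}=p^{s_i}(a_{i,q}-a_{i,1})\in F_i\cap p^{H_i}O,\quad W_i=p^{L_i}O,\quad\mathbb G_0=p^{L_n}O .$$

**Step 3 (case $K$: the hypotheses of Lemma 4, in $\mathbb G=K$).** *We check that each row decodes.* Since $L_n\ge L_i$, $W_i+\mathbb G_0=W_i$.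

- (a) If $f,f'\in F_i\cap(g-W_i)$, then $v(f-f')\ge L_i$. Undoing the scaling by $p^{s_i}$, the corresponding elements of $E_{t_i}$ have difference of valuation $\ge l_i$, hence $\ge l_i+R\ge l_i+g_i$. So $v(f-f')\ge L_i+g_i=L_n$.
- (b) The $e_{i,q}$ are incongruent mod $p^{L_i}$, and $L_i\le L_n$.
- (c) For $r>i$ we have $H_r=L_{r-1}\ge L_i$, so $e_{r,q}\in p^{H_r}O\subseteq p^{L_i}O=W_i$. For $i=n$, $0\in W_n$.

**Step 4 (case $K$: uniformity).** *The formulas must not depend on $n,N$.* $\Phi_i$ involves $F_j$ and $W_j$ for $j\le i$ only. So it is one formula depending only on $i$ and the family, with parameters $t_j,a_{j,1},p^{s_j},L_j$ ($j\le i$), $e$, and those used to define the family. (Single elements $p^{s_j}$ of $K$ are allowed as parameters; we do not need $p^{\mathbb Z}$ to be definable.) Lemma 4 gives (P1) and (P2), so $(\Phi_i)$ is a forbidden sequence, a contradiction.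

**Step 5 (case $\Gamma$).** *The same construction, with intervals in place of balls.* For $i=n,\dots,1$ put $g_i=\sum_{j>i}w_j$, choose an $R$-sparse $E_{t_i}$ with $R\ge\max(N,g_i+1)$, elements $a_{i,1}<\dots<a_{i,N}$ of it, and let $w_i=a_{i,N}-a_{i,1}$. In $\mathbb G=\Gamma$ put
$$F_i=E_{t_i}-a_{i,1},\quad e_{i,q}=a_{i,q}-a_{i,1}\in[0,w_i],\quad W_i=[0,g_i],\quad\mathbb G_0=0 .$$
For (a): two elements of $F_i\cap(g-W_i)$ differ by at most $g_i<R$, so they are equal. (b) is clear. (c) holds because $0\le\sum_{r>i}e_{r,\eta(r)}\le\sum_{r>i}w_r=g_i$. The formulas $\Phi_i(v(x),e)$, $x\in K^\times$, form a forbidden sequence; again they depend only on $i$ and the family. $\square$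

## Words without short periods, and the Presburger value group

Now we prove fact (2). The device is worth isolating, because it returns for balls: *look at the set of all places where a given pattern recurs*. If the pattern does not overlap itself under a short shift, then that set has gaps, so Lemma 5 bounds its size.

A word $w$ of length $\lambda$ has *period* $q\ge1$ if $w(i)=w(i+q)$ whenever $0\le i<i+q<\lambda$. We use the Fine–Wilf theorem in this form: *a word of length $\lambda\ge q+q'$ with periods $q,q'$ has period $\gcd(q,q')$.* Here is a proof, by induction on $q+q'$. If $q=q'$ there is nothing to do. Let $q>q'$. Then $q-q'$ is a period: let $0\le i$ and $i+q-q'<\lambda$. If $i\ge q'$, then $w(i)=w(i-q')=w(i-q'+q)$. If $i<q'$, then $i+q<\lambda$ and $w(i)=w(i+q)=w(i+q-q')$. Now $\lambda\ge(q-q')+q'$ and the gcd is unchanged, so induction applies.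

**Proposition 6.** Every definable subset of $\Gamma^d$ is definable in $(\mathbb Z;+,<)$.

**Proof.** We treat $d=1$ in Steps 1–3 and general $d$ in Step 4. Let $Q\subseteq\Gamma$ be definable.

**Step 1 (few words without short period).** *We apply Lemma 5 to recurrence sets.* Consider the definable family
$$E_{k,u}=\{j\in\Gamma:\forall i\in[0,u)\ (k+i\in Q\leftrightarrow j+i\in Q)\}\qquad(k\in\Gamma,\ u\in\mathbb N),$$
and let $R$ be given by Lemma 5; enlarging it, take $R\ge2$. Only now fix the window length $u=2R$. Let $w_k$ be the word $(1_Q(k+i))_{0\le i<2R}$, and call $k$ *bad* if $w_k$ has no period $q$ with $1\le q<R$.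

Let $k$ be bad, and suppose $j<j'$ lie in $E_{k,2R}$ with $q=j'-j<R$. For $0\le i<i+q<2R$,
$$w_k(i)=1_Q(j'+i)=1_Q(j+q+i)=w_k(i+q),$$
so $q$ is a period of $w_k$, a contradiction. Hence distinct elements of $E_{k,2R}$ differ by at least $R$. As this set is not $R$-sparse, it has fewer than $R$ elements. So fewer than $R$ bad $k$ share any given word, there are at most $4^R$ words, and there are at most $R4^R$ bad $k$.

**Step 2 (neighbours have the same minimal period).** *This turns short local periods into a global one.* Let $k$ and $k+1$ both be not bad, with minimal periods $q,q'<R$ of $w_k,w_{k+1}$. The common factor $z$ (positions $k+1,\dots,k+2R-1$) has length $2R-1\ge q+q'$ and periods $q,q'$. By Fine–Wilf it has period $g=\gcd(q,q')$.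

We claim that $w_k$ has period $g$. Let $i\equiv i'$ mod $g$ be positions of $w_k$. As $z$ has length $\ge q$, there are positions $i_1\equiv i$ and $i_1'\equiv i'$ mod $q$ inside $z$. The letters at $i$ and $i_1$ agree, and those at $i'$ and $i'_1$ agree, because $w_k$ has period $q$. Since $g\mid q$ we have $i_1\equiv i_1'$ mod $g$, so the letters at $i_1$ and $i_1'$ agree because $z$ has period $g$. This proves the claim. By minimality $q\le g$, and $g\mid q$, so $q=g$. The same argument for $w_{k+1}$ gives $q'=g$. So $q=q'$.

**Step 3 (conclusion for $d=1$).** *Finitely many exceptions do not matter.* Since only finitely many $k$ are bad, the minimal period of $w_k$ is a constant $q_+<R$ for all large $k$ and a constant $q_-<R$ for all very negative $k$. For these $k$, $1_Q(k)=w_k(0)=w_k(q_\pm)=1_Q(k+q_\pm)$. So $Q$ is eventually periodic in both directions, hence Presburger.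

**Step 4 (general $d$).** *A theorem on $(\mathbb N;+)$ reduces to $d=1$.* Splitting $\Gamma^d$ by signs and reflecting, it suffices to treat definable $S\subseteq\mathbb N^d$. The theorem of Michaux and Villemaire (*Presburger arithmetic and recognizability of sets of natural numbers by automata: new proofs of Cobham's and Semenov's theorems*, Ann. Pure Appl. Logic 77 (1996)) says: *$S\subseteq\mathbb N^d$ is definable in $(\mathbb N;+)$ if and only if every subset of $\mathbb N$ definable in $(\mathbb N;+,S)$ is definable in $(\mathbb N;+)$.* A subset of $\mathbb N$ definable in $(\mathbb N;+,S)$ is definable in $\mathcal M$, hence eventually periodic by Steps 1–3, hence definable in $(\mathbb N;+)$. So $S$ is Presburger. $\square$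

(That $(\mathbb Z;+,<)$ has no proper strong expansion is also a result of Dolich–Goodrick, *Strong theories of ordered abelian groups*, Fund. Math. 236 (2017); we do not use it.)

## Maximal unmixed balls are bounded in number on each level

For $D\subseteq K$ a ball $B$ is *full* if $B\subseteq D$, *empty* if $B\cap D=\emptyset$, and *mixed* otherwise. These are the three *types*. A *maximal unmixed ball* is an unmixed ball whose parent is mixed. Sub-balls of unmixed balls are unmixed. For the squares $D=\{x^2:x\in\mathbb Z_p\}$ with $p$ odd, the maximal unmixed balls inside $O$ of level $2i+1$, $i\ge0$, are the $p-1$ balls $cp^{2i}+p^{2i+1}O$ ($1\le c\le p-1$), half full and half empty. Those of level $2i+2$ are the $p-1$ empty balls $cp^{2i+1}+p^{2i+2}O$.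

**Lemma 7.** Let $(D_t)$ be a definable family of subsets of $K$. There is $N_0$ such that for all $t$ and all $j\in\mathbb Z$, $D_t$ has at most $N_0$ maximal unmixed balls of level $j$.

One would first try to apply Lemma 5 to the union of the maximal unmixed balls of level $j$, with witness $l=j$. This fails at once: inside one ball of level $j$ the valuation $v(a-a')=j$ occurs, so there is no gap. Sparseness would need a few well-separated points in each ball, and no definable choice of such points is in sight. The way out is again recurrence. Instead of choosing points, consider all points $b$ from which $D_t$ *looks the same* to a given resolution. Self-overlaps of a pattern are now measured by its stabilizer in a finite cyclic group.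

**Proof.** 

**Step 1 (the recurrence family, and the order of choices).** *We need a window whose depth equals the constant $R$ that Lemma 5 returns, so every depth goes into the family first.* For $t,k$, $c\ge0$ and $a\in K$ let $E_{t,k,c,a}$ be the set of $b\in K$ such that for all $y\in p^kO$ the balls $a+y+p^{k+c}O$ and $b+y+p^{k+c}O$ have the same type with respect to $D_t$. This is a definable family, with index $(t,k,c,a)$. Let $R\ge1$ be given by Lemma 5, and *now* fix $c=R$. Fix $t$ and $k$.

For $a\in K$ let $\sigma_a:p^kO/p^{k+R}O\to\{\text{full, empty, mixed}\}$ send $y$ to the type of $a+y+p^{k+R}O$, and let $S_a$ be the group of all $z\in p^kO/p^{k+R}O$ with $\sigma_a(y+z)=\sigma_a(y)$ for all $y$. For $a'\in a+p^kO$,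
$$\sigma_{a'}(y)=\sigma_a\bigl(y+(a'-a)\bigr),\qquad(1)$$
so $S_{a'}=S_a$: the stabilizer depends only on the ball $a+p^kO$. Call this ball *bad* if $S_a=0$.

**Step 2 (there are few bad balls of level $k$).** *A pattern with trivial stabilizer recurs only with gaps.* Let $a+p^kO$ be bad and $E=E_{t,k,R,a}=\{b:\sigma_b=\sigma_a\}$. If $b,b'\in E$ and $v(b-b')\ge k$, then by (1)
$$\sigma_b(y)=\sigma_{b'}(y)=\sigma_b\bigl(y+(b'-b)\bigr)\quad\text{for all }y,$$
so the class of $b'-b$ lies in $S_b$. As $\sigma_b=\sigma_a$, $S_b=S_a=0$, i.e. $v(b'-b)\ge k+R$. This is the gap in the definition of sparseness, with $l=k$. Since $E$ is not $R$-sparse, it meets fewer than $R$ balls of level $k$.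

Choose a point $b$ in each bad ball of level $k$. Those bad balls whose chosen $b$ has $\sigma_b$ equal to a given function all meet one set $E$ as above, so there are fewer than $R$ of them. There are at most $3^{p^R}$ functions, so at most $R\,3^{p^R}$ balls of level $k$ are bad.

**Step 3 (maximal unmixed balls lie in bad balls).** *Here the cyclic structure of $\mathbb Z/p^R\mathbb Z$ is used.* The group $p^kO/p^{k+R}O$ is cyclic of order $p^R$, so every nonzero subgroup contains the unique subgroup of order $p$, namely $p^{k+R-1}O/p^{k+R}O$. (In $(\mathbb Z/p)^2$ the corresponding statement is false: a line does not contain a different line.) Suppose $B=a+p^kO$ is not bad. Then $\sigma_a$ is constant on cosets of $p^{k+R-1}O/p^{k+R}O$; that is, for each ball $C\subseteq B$ of level $k+R-1$, all $p$ sub-balls of $C$ of level $k+R$ have the same type. If one of them is unmixed, then all are full or all are empty, so $C$ is unmixed. Thus no ball of level $k+R$ inside $B$ is maximal unmixed.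

**Step 4 (count).** *It remains to put the two bounds together.* Apply Steps 2 and 3 with $k=j-R$. Each maximal unmixed ball of level $j$ lies in one of the at most $R\,3^{p^R}$ bad balls of level $j-R$, and each of these contains $p^R$ balls of level $j$. So $N_0=p^R\,R\,3^{p^R}$ works, for all $t$ and $j$. $\square$

## Counting one coordinate at a time

We now have facts (1) and (2). For $n>1$ we repeat the count of the squares in the last variable, with the other variables as parameters. It is essential that the bound of Lemma 7 is uniform in them.

**Proposition 8.** Let $D\subseteq\Gamma^d\times\mathbb Z_p^n$ ($d\ge1$) be definable, write $\gamma=(m,\gamma_2,\dots,\gamma_d)$, and assume that for all $\gamma$ with $m\ge0$ the fibre $D_\gamma\subseteq\mathbb Z_p^n$ is invariant under $p^m\mathbb Z_p^n$. Then there are finitely many definable $S_\iota\subseteq\Gamma^{d+n}$ such that for all $\gamma$ with $m\ge0$,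
$$|D_\gamma/p^m\mathbb Z_p^n|=\sum_\iota\sum_{j\in[0,m]^n}1_{S_\iota}(\gamma,j)\,p^{\,nm-j_1-\dots-j_n}.\qquad(2)$$

**Proof.** Induction on $n$. For $n=0$, $\mathbb Z_p^0$ is a point, and the single set $S=D\subseteq\Gamma^d$ works. Let $n\ge1$.

**Step 1 (bounded multiplicities in the last coordinate).** *We bring in Lemma 7.* For $x'\in\mathbb Z_p^{n-1}$ let $D_{\gamma,x'}=\{y\in\mathbb Z_p:(x',y)\in D_\gamma\}$. Let $u(\gamma,j,x')$ be the number of maximal full balls of level $j$ for $D_{\gamma,x'}$, i.e. full balls whose parent is not full. Such a parent meets $D_{\gamma,x'}$ and is not full, so it is mixed. Hence these balls are maximal unmixed, and $u\le N_0$ for a constant $N_0$, by Lemma 7 for the family $(D_{\gamma,x'})$.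

**Step 2 (the count in one fibre).** *This is the computation for squares, in general.* Let $m\ge0$ and $y\in D_{\gamma,x'}$. The balls containing $y$ form a chain. The ball $y+p^mO$ is full by invariance, and no ball of negative level is full since $D_{\gamma,x'}\subseteq\mathbb Z_p$. So $y$ lies in a unique maximal full ball, its level $j$ lies in $[0,m]$, and it consists of $p^{m-j}$ classes mod $p^m$. No maximal full ball has level $>m$, since its parent would be full by invariance. Hence
$$|D_{\gamma,x'}/p^mO|=\sum_{j=0}^mu(\gamma,j,x')\,p^{m-j}=\sum_{j=0}^m\sum_{i=1}^{N_0}1[u(\gamma,j,x')\ge i]\;p^{m-j}.$$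

**Step 3 (descent to $n-1$).** *We sum over $x'$ and recognize the same problem.* Let
$$D^{(i)}=\{(\gamma,j,x'):u(\gamma,j,x')\ge i\}\subseteq\Gamma^{d+1}\times\mathbb Z_p^{n-1}.$$
It is definable: there are $c_1,\dots,c_i$, pairwise incongruent mod $p^j$, such that each $c_r+p^jO$ is full and each $c_r+p^{j-1}O$ is not. For $m\ge0$ the set $D_{\gamma,x'}$ depends only on $x'$ mod $p^m$, so $D^{(i)}_{(\gamma,j)}$ is invariant under $p^m\mathbb Z_p^{n-1}$. Summing over $x'$ mod $p^m$,
$$|D_\gamma/p^m\mathbb Z_p^n|=\sum_{i=1}^{N_0}\sum_{j=0}^mp^{m-j}\,\bigl|D^{(i)}_{(\gamma,j)}/p^m\mathbb Z_p^{n-1}\bigr| .$$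
The first coordinate of $(\gamma,j)$ is still $m$, so the induction hypothesis applies to each $D^{(i)}$ (with $d+1$ in place of $d$). Its exponents $(n-1)m-j'_1-\dots-j'_{n-1}$ and our $m-j$ add up to $nm-j-j'_1-\dots-j'_{n-1}$, which is (2). $\square$

## Geometric series over semilinear sets: Theorems 1 and 2

Recall that a *linear set* in $\mathbb N^s$ is a set $\beta+\mathbb N\nu_1+\dots+\mathbb N\nu_q$, and a *semilinear* set is a finite union of linear sets. By Ginsburg–Spanier, Presburger subsets of $\mathbb N^s$ are semilinear. By Ito (*Every semilinear set is a finite union of disjoint linear sets*, J. Comput. System Sci. 3 (1969)) and Eilenberg–Schützenberger (*Rational sets in commutative monoids*, J. Algebra 13 (1969)), a semilinear set is a finite *disjoint* union of linear sets whose generators $\nu_1,\dots,\nu_q$ are linearly independent over $\mathbb Q$. For the squares we saw $(1,1)+\mathbb N(1,0)+\mathbb N(2,2)$.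

**Proof of Theorems 1 and 2.** Theorem 1 is the case $r=0$.

**Step 1 (reduction to sums over Presburger sets).** *We combine Propositions 8 and 6.* Let $A\subseteq\mathbb N^r\times\mathbb Z_p^n$ be definable and
$$D=\{(m,\gamma,x):m\ge0,\ \gamma\in\mathbb N^r,\ x\in A_\gamma+p^m\mathbb Z_p^n\}.$$
Then $D_{(m,\gamma)}$ is $p^m\mathbb Z_p^n$-invariant and $N_m(A_\gamma)=|D_{(m,\gamma)}/p^m\mathbb Z_p^n|$. By Proposition 8 the generating series is a finite sum of series
$$\sum_{(m,\gamma,j)\in S}p^{\,nm-j_1-\dots-j_n}\,T^mZ^\gamma,\qquad S\subseteq\{(m,\gamma,j)\in\mathbb N^{1+r+n}:j_i\le m\ \text{for all }i\},$$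
with $S$ definable, hence Presburger by Proposition 6. Decompose $S$ into disjoint linear sets with independent generators, as above.

**Step 2 (the generators point in allowed directions).** *This gives the bounds on the exponents.* Let $\beta+\mathbb N\nu_1+\dots+\mathbb N\nu_q$ be one piece, and write $\nu=(b,c,j)$ for one of the $\nu_i$. Since $\beta+s\nu\in S$ for all $s\in\mathbb N$, the inequality "$j_i\le m$" holds at all these points. Dividing by $s$ and letting $s\to\infty$ gives $j_i\le b$ for all $i$. If $(b,c)=0$, then $j=0$ and $\nu=0$, which is impossible. So $(b,c)\ne0$, and $b\ge1$ if $r=0$. With the linear form $\ell(\nu)=nb-j_1-\dots-j_n$ we have $0\le\ell(\nu)\le nb$. The same bound holds for $\beta=(b_0,c_0,j_0)$, because $\beta\in S$.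

**Step 3 (summation).** *Independence makes the sum a product.* Each element of the piece is $\beta+\sum_is_i\nu_i$ for exactly one $(s_i)\in\mathbb N^q$, and $\ell$ is linear. Writing $\nu_i=(b_i,c_i,j_i)$ with $j_i\in\mathbb N^n$ from here on, the piece contributes exactly
$$p^{\ell(\beta)}T^{b_0}Z^{c_0}\prod_i\frac1{1-p^{\ell(\nu_i)}T^{b_i}Z^{c_i}},$$
which is a well-defined formal series because $(b_i,c_i)\ne0$, and has the stated form. Adding the finitely many pieces proves both theorems. $\blacksquare$

## Finite boundaries and semialgebraic unary sets: Theorem 3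

"Semialgebraic" means definable in $(\mathbb Q_p;+,\cdot)$. We first turn Lemma 7 into a bound on *mixed* balls.

**Lemma 9.** Let $D\subseteq K$ be such that all but finitely many points of $K$ lie in an unmixed ball, and let $N_0$ be the bound of Lemma 7 for a definable family containing $D$. Then for each $k$ there are at most $N_0$ mixed balls of level $k$.

**Proof.** Let $B$ be a mixed ball of level $k$. Each of its points, up to finitely many, lies in an unmixed ball, which is nested with $B$ and cannot contain $B$, so it is properly contained in $B$. Going up from it towards $B$ we meet a last unmixed ball before the first mixed one. It is a maximal unmixed ball of level $>k$ contained in $B$. So up to finitely many points $B$ is covered by such balls. Given $M$ distinct mixed balls of level $k$, which are disjoint, Haar measure (for which a ball of level $j$ has measure $p^{-j}$) gives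
$$Mp^{-k}\le\sum_{j>k}N_0\,p^{-j}=\frac{N_0\,p^{-k}}{p-1},$$
so $M\le N_0$. $\square$

**Proof of Theorem 3.**

**Step 1 (closed sets with empty interior are finite).** *This gives finiteness of the boundary.* Let $Y$ be closed and definable with empty interior, and let $N_0$ be the bound of Lemma 7 for the family $Y_m=Y+p^mO$, $m\in\Gamma$. Suppose $M$ distinct balls of level $k$ meet $Y$. None of them lies in $Y$ and $Y$ is closed, so for some large $m\ge k$ each of them contains a ball of level $m$ disjoint from $Y$, hence disjoint from $Y_m$. So all $M$ balls are mixed for $Y_m$. Since $Y_m$ is $p^mO$-invariant, every point lies in an unmixed ball of level $m$, and Lemma 9 gives $M\le N_0$. Since $N_0$ does not depend on $k$, and $N_0+1$ distinct points lie in distinct balls of level $k$ for large $k$, we get $|Y|\le N_0$.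

The set $\mathrm{bd}(X)$ is closed, definable, and has empty interior by hypothesis, so it is finite. A closed set $Y$ with empty interior has just been shown finite, which is the last sentence of the theorem. If $X$ is a Boolean combination of definable open sets $U_i$, then $\mathrm{bd}(X)\subseteq\bigcup_i\mathrm{bd}(U_i)$ is contained in a finite union of closed nowhere dense sets, so it has empty interior, as the theorem's example claims.

**Step 2 (near a boundary point, $X$ is invariant under multiplication by $1+p^{e_0}O$).** *We bound the relative resolution needed to describe $X$ near the point.* Translate the boundary point to $0$ and let $k_0\ge0$ be such that $p^{k_0}O\cap\mathrm{bd}(X)=\{0\}$. Let $N_0$ be as in Lemma 7 for $X$. Points outside the finite set $\mathrm{bd}(X)$ lie in unmixed balls, so Lemma 9 applies to $X$. For $k\ge k_0$ the set $\Sigma_k=\{x:v(x)=k\}$ is compact and disjoint from $\mathrm{bd}(X)$, so $X\cap\Sigma_k$ is relatively clopen in it. Hence there is a least $e(k)\ge1$ such that $X\cap\Sigma_k$ is $p^{k+e(k)}O$-invariant. The function $e$ is definable, so by Proposition 6 its graph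 $G\subseteq\mathbb N^2$ is Presburger.

We need a fact on such functions. Write $G$ as a finite disjoint union of linear sets with independent generators. Two independent generators $(a,b),(a',b')$ cannot occur in one piece: if $a=0$, or $a'=0$, the piece contains two points on a vertical line; otherwise $a'(a,b)$ and $a(a',b')$ have the same first coordinate and different second coordinates, and again $G$ would not be a graph. For the same reason a single generator $(a,b)$ has $a\ge1$. So each piece is a point or a set $\{(\beta_1+sa,\beta_2+sb):s\in\mathbb N\}$ with $a\ge1$, $b\ge0$.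

Suppose $e$ is unbounded. Then some piece has $b\ge1$, and on the progression $\beta_1+\mathbb NP$, with $P=a$, $e(k)\to\infty$. Take $k$ in this progression with $e(k)\ge2$. By minimality $X\cap\Sigma_k$ is not $p^{k+e(k)-1}O$-invariant, so some ball of level $k+e(k)-1\ge k+1$ inside $\Sigma_k$ is mixed. A ball containing a mixed ball is mixed, so $\Sigma_k$ contains mixed balls of every level from $k+1$ to $k+e(k)-1$. Let $M=N_0+1$ and $k_i=k_1+(i-1)P$ ($1\le i\le M$), with $k_1$ in the progression so large that all $e(k_i)\ge MP+2$. With $L=k_M+1$ we have
$$k_i+1\le L=k_1+(M-1)P+1\le k_i+MP+1\le k_i+e(k_i)-1 .$$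
So each of the disjoint sets $\Sigma_{k_1},\dots,\Sigma_{k_M}$ contains a mixed ball of level $L$. That is $N_0+1$ mixed balls of one level, contradicting Lemma 9.

Hence $e\le e_0$ for some $e_0\ge1$. Put $U=1+p^{e_0}O$, a subgroup of $O^\times$. For $x\in\Sigma_k$ and $\epsilon\in U$ we have $x\epsilon-x\in p^{k+e_0}O\subseteq p^{k+e(k)}O$, so $X\cap p^{k_0}O\setminus\{0\}$ is invariant under multiplication by $U$.

**Step 3 (near a boundary point, $X$ is semialgebraic).** *On suitable cosets, membership in $X$ depends only on the valuation.* Let $n=|(\mathbb Z/p^{e_0})^\times|$ and $H=U\cdot\{y^n:y\in K^\times\}$, a semialgebraic subgroup of $K^\times$. It has finite index, since it contains $U$, which has index $n$ in $O^\times$, and $p^n$. If $y^nz\in H$ (with $z\in U$) has valuation $0$, then $y\in O^\times$, so $y^n\equiv1$ mod $p^{e_0}$, i.e. $y^n\in U$. Thus $H\cap O^\times=U$, and two elements of a coset $wH$ with the same valuation differ by a factor in $U$. By Step 2,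
$$X\cap wH\cap p^{k_0}O=\{x\in wH:v(x)\in Q_w\},\qquad Q_w=\{v(x):x\in X\cap wH,\ v(x)\ge k_0\}.$$
The set $Q_w\subseteq\Gamma$ is definable, hence Presburger by Proposition 6. Since $\Gamma$ with its addition and order is interpretable in the field, $\{x\in wH:v(x)\in Q_w\}$ is semialgebraic. As $K^\times/H$ is finite, $X\cap p^{k_0}O$ is a finite union of such sets, together possibly with $\{0\}$, so it is semialgebraic.

**Step 4 (near infinity, and the rest).** *Inversion moves infinity to $0$; what remains is compact.* Let $X'=\{x\ne0:x^{-1}\in X\}$. As inversion is a homeomorphism of $K^\times$, $\mathrm{bd}(X')\subseteq\{0\}\cup\{x^{-1}:0\ne x\in\mathrm{bd}(X)\}$ is finite. If $0\in\mathrm{bd}(X')$, apply Steps 2 and 3 to $X'$ at $0$. If $0\notin\mathrm{bd}(X')$, then, since $0\notin X'$, the point $0$ is not in $\mathrm{cl}(X')$ and $X'$ is empty near $0$. In both cases $X'$ is semialgebraic near $0$. Inversion is semialgebraic, so $X\cap\{v(x)<-k_1\}$ is semialgebraic for some $k_1$. Enlarging $k_1$, we may assume $\mathrm{bd}(X)\subseteq p^{-k_1}O$.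

Let $C$ be $p^{-k_1}O$ minus the finitely many small balls around the points of $\mathrm{bd}(X)$ on which $X$ was shown semialgebraic in Steps 2 and 3, shrunk if necessary so that they lie in $p^{-k_1}O$. Then $C$ is compact and open and misses $\mathrm{bd}(X)$, so every point of $C$ has a ball inside $C$ that is unmixed for $X$. Finitely many of these cover $C$, so $X\cap C$ is a finite union of balls. Altogether $X$ is a finite union of semialgebraic sets, hence semialgebraic. $\blacksquare$
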